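# Dimension-free Gaussian decay of the Szegő projector on products of spheres

## 1. Sections of $\mathcal O(N)$ and rotation-invariant sets

Project a section supported in a set $V$ orthogonally onto the holomorphic sections, and look at the result on a set $U$ far from $V$. How small is it? On a product of $d$ spheres, with the $N$-th power of the hyperplane bundle on each factor, we ask for a bound $e^{-cN\,\mathrm{dist}(U,V)^2}$ with a constant $c$ that depends on neither $d$, $N$, $U$ nor $V$, and with no prefactor. This is a conjecture from Alix Deleporte, "Fractional exponential decay in the forbidden region for Toeplitz operators", arXiv:2001.07921 (2020). We shall prove it. We begin with sets that are invariant under rotations, where a short argument gives the best constant.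

**Setting.** Let $\mathbb S^2\subset\mathbb R^3$ be the unit sphere, $\mu$ its rotation-invariant probability measure, and $|x-y|=2\sin(\theta/2)$ the chord between two points at angle $\theta\in[0,\pi]$. We identify $\mathbb S^2$ with $\mathbb{CP}^1$. The Riemannian metric is scaled to have total area $1$, so its radius is $\frac1{2\sqrt\pi}$ and on one factor
$$\mathrm{dist}=\frac{\theta}{2\sqrt\pi}.$$
On $(\mathbb S^2)^d$ we use the product metric: $\mathrm{dist}(x,y)^2=\sum_i\mathrm{dist}(x_i,y_i)^2$, and $\mathrm{dist}(U,V)=\inf_{U\times V}\mathrm{dist}(x,y)$. Gradients on $\mathbb S^2$ always refer to the unit sphere metric.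

Let $L=\mathcal O(1)$ be the Hermitian hyperplane bundle, with curvature $2i\pi\omega$, where $\omega$ is the area-$1$ form, and let $H_N=H^0(\mathbb S^2,L^N)$. In the affine chart centered at a point (the point is $z=0$, and $|z|=\tan(\theta/2)$ with $\theta$ the angle to it) sections are functions with
$$|f|_h^2=|f(z)|^2(1+|z|^2)^{-N},\qquad d\mu=\frac{dA}{\pi(1+|z|^2)^2},$$
and $H_N$ consists of the polynomials in $z$ of degree at most $N$. Put $t=\cos^2(\theta/2)=\frac1{1+|z|^2}$; it is uniform on $[0,1]$ under $\mu$. Then $|z^k|_h^2=t^{N-k}(1-t)^k$. The monomials are orthogonal, by rotation in $\arg z$, and the beta integral shows that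
$$|e_k|_h^2=(N+1)\binom Nk t^{N-k}(1-t)^k,\qquad 0\le k\le N, \tag{1}$$
is normalized, where $e_k$ is the positive multiple of $z^k$ of norm $1$.

On $(\mathbb S^2)^d$ the bundle $L_d=L\boxtimes\cdots\boxtimes L$ has as fiber at $x$ the tensor product of the fibers $L_{x_i}$. The holomorphic sections of $L_d^{N}$ have the orthonormal basis $e_k=e_{k_1}\otimes\cdots\otimes e_{k_d}$, $k\in\{0,\dots,N\}^d$. The **Szegő projector** $S_N$ is the orthogonal projector of $L^2$ onto them. It is the tensor product of the one-sphere projectors, and its kernel satisfies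
$$|S_N(x,y)|=(N+1)^d\prod_{i=1}^d\cos(\theta_i/2)^N,\tag{2}$$
with $\theta_i$ the angle between $x_i$ and $y_i$. We write $\|\cdot\|$ for the norm of $L^2$ and for the operator norm.

For $N=0$ and $d=1$ the projector is the mean over $\mathbb S^2$, and $\|\mathbb 1_US_0\mathbb 1_V\|=\sqrt{\mu(U)\mu(V)}\le1$.

**Theorem 1.** If $U,V\subset(\mathbb S^2)^d$ are nonempty, measurable and invariant under rotations about a fixed axis in each factor, then
$$\|\mathbb 1_US_N\mathbb 1_V\|\le\sup_{x\in U,\,y\in V}\prod_i\cos(\theta_i/2)^{N+2}\le e^{-\frac\pi2(N+2)\,\mathrm{dist}(U,V)^2}.$$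

**Step 1: reduce the norm to probabilities.** For a bounded measurable $a\ge0$ let $T_a=S_N\,a\,S_N$, acting on holomorphic sections, and $T_U=T_{\mathbb 1_U}$. Since $\|A\|^2=\|AA^*\|=\|A^*A\|$,
$$\|\mathbb 1_US_N\mathbb 1_V\|^2=\|\mathbb 1_US_N\mathbb 1_VS_N\mathbb 1_U\|=\|(\mathbb 1_US_NT_V^{1/2})(\mathbb 1_US_NT_V^{1/2})^*\|=\|T_V^{1/2}T_UT_V^{1/2}\|.\tag{3}$$
Put the poles of the axes at $z_i=0,\infty$. The sections $e_k$ transform under the torus of rotations by distinct characters, so for invariant $U$ we have $\langle T_Ue_k,e_l\rangle=\int_Ue_k\overline{e_l}=0$ when $k\ne l$. Thus $T_U$ and $T_V$ are diagonal in the same basis, and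
$$\|\mathbb 1_US_N\mathbb 1_V\|^2=\max_kP_k(U)P_k(V),\qquad P_k(U)=\int_U|e_k|^2.\tag{4}$$

**Step 2: find coordinates in which $P_k$ is log-concave.** Let $s_i=\log|z_i|=\log\tan(\theta_i/2)\in\mathbb R$, where here $\theta_i$ is the polar angle. On each factor $d\mu$ becomes $\frac{2e^{2s}ds}{(1+e^{2s})^2}$, and $1+e^{2s}=2e^s\cosh s$. Hence $|e_k|^2d\mu$ is, on each factor, a constant times
$$e^{2k_is_i}e^{2s_i}(1+e^{2s_i})^{-N-2}ds_i=\mathrm{const}\cdot e^{(2k_i-N)s_i}(\cosh s_i)^{-(N+2)}ds_i ,$$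
so that the image of $P_k$ has density $e^{-W}$ on $\mathbb R^d$ with
$$W=\mathrm{const}+\sum_i\big[-(2k_i-N)s_i+(N+2)\log\cosh s_i\big].$$

**Step 3: compute the midpoint defect of $W$ exactly.** We have $\cos\frac\theta2=\frac{e^{-s/2}}{\sqrt{2\cosh s}}$ and $\sin\frac\theta2=\frac{e^{s/2}}{\sqrt{2\cosh s}}$. The addition formula gives
$$\cos\frac{\theta(s)-\theta(s')}2=\frac{\cosh\frac{s+s'}2}{\sqrt{\cosh s\cosh s'}} .$$
The linear part of $W$ has no midpoint defect, so
$$\sqrt{e^{-W(s)}e^{-W(s')}}=e^{-W(\frac{s+s'}2)}\prod_i\cos^{N+2}\Big(\frac{\theta(s_i)-\theta(s'_i)}2\Big).\tag{5}$$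

**Step 4: apply the Prékopa–Leindler inequality.** Recall it, with exponent $\frac12$: if $f,g,h\ge0$ are measurable on $\mathbb R^d$ and $h(\frac{s+s'}2)\ge\sqrt{f(s)g(s')}$ for all $s,s'$, then $\int h\ge\sqrt{\int f\int g}$. Let $\kappa$ be the supremum in Theorem 1, and let $\tilde U,\tilde V\subset\mathbb R^d$ be the images of $U,V$ (the poles have measure zero). For $s\in\tilde U$ and $s'\in\tilde V$, invariance lets us choose points of $U$ and $V$ on a common meridian in every factor, where the angle is $|\theta(s_i)-\theta(s'_i)|$. So the product in (5) is at most $\kappa$. Take $f=\mathbb 1_{\tilde U}e^{-W}$, $g=\mathbb 1_{\tilde V}e^{-W}$, $h=\kappa e^{-W}$. Since $\int e^{-W}=1$, we get $\sqrt{P_k(U)P_k(V)}\le\kappa$ for every $k$, and (4) gives the first inequality. The second follows from $-\log\cos a\ge a^2/2$ on $[0,\frac\pi2)$: on each factor $-\log\cos\frac\theta2\ge\frac{\theta^2}8=\frac\pi2\mathrm{dist}^2$. $\square$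

## 2. Polar caps and the ceiling $\pi/2$

Formula (4) can be evaluated by hand. Take $d=1$, $U=\{\theta<\frac\pi2-\delta\}$, $V=\{\theta>\frac\pi2+\delta\}$ with $0<\delta<\frac\pi2$. In the variable $t$ these are $\{t>t_0\}$ and $\{t<1-t_0\}$ with $t_0=\frac{1+\sin\delta}2$, and $4t_0(1-t_0)=\cos^2\delta$. The angle between the caps is $2\delta$, so $\mathrm{dist}(U,V)=\delta/\sqrt\pi$.

For $N=1$, (1) gives the densities $2t$ and $2(1-t)$. Both indices $k=0,1$ give the product $(1-t_0^2)(1-t_0)^2$, so $\|\mathbb 1_US_1\mathbb 1_V\|^2=(1-t_0)^3(1+t_0)$. Theorem 1 claims at most $\cos^6\delta=64t_0^3(1-t_0)^3$, and indeed $64t_0^3\ge8\ge1+t_0$.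

For large $N$ the same caps show that the exponent in Theorem 1 is the right one.

**Theorem 2.** If, for some fixed $d$ and some $C_N=e^{o(N)}$, one has $\|\mathbb 1_US_N\mathbb 1_V\|\le C_Ne^{-cN\mathrm{dist}(U,V)^2}$ for all $N$ and all open $U,V$, then $c\le\pi/2$.

**Step 1: reduce to $d=1$.** Replacing $U,V\subset\mathbb S^2$ by $U\times(\mathbb S^2)^{d-1}$, $V\times(\mathbb S^2)^{d-1}$ leaves the distance unchanged. It turns $\mathbb 1_US_N\mathbb 1_V$ into its tensor product with $d-1$ projectors of norm $1$, so the norm is unchanged too.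

**Step 2: bound the norm from below for caps.** Take the caps above, $N=2n$ and $k=n$. By symmetry $P_n(U)=P_n(V)$, so (4) and (1) give
$$\|\mathbb 1_US_N\mathbb 1_V\|\ge P_n(U)=(2n+1)\binom{2n}n\int_{t_0}^1(t(1-t))^ndt .$$
Let $\tau>0$ with $t_0+\tau<1$. On $[t_0,t_0+\tau]$ the function $t(1-t)$ is decreasing, because $t_0\ge\frac12$. Since $(2n+1)\binom{2n}n\ge4^n$, the right side is at least $\tau[4(t_0+\tau)(1-t_0-\tau)]^n$.

**Step 3: let $N\to\infty$.** Take $\frac1N\log$ along even $N$, then let $\tau\to0$. The lower bound tends to $\frac12\log\big(4t_0(1-t_0)\big)=\log\cos\delta$, and the upper bound in the hypothesis tends to $-c\delta^2/\pi$. Hence $c\le\pi\frac{-\log\cos\delta}{\delta^2}$ for every $\delta\in(0,\frac\pi2)$, and $\delta\to0$ gives $c\le\frac\pi2$. $\square$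

The caps are rotation-invariant, so by Theorems 1 and 2 the best constant for invariant sets is exactly $\pi/2$.

## 3. Sets without symmetry: bounds that lose a factor per sphere

For general $U,V$, formula (3) still holds, but $T_U$ and $T_V$ no longer have a common eigenbasis. There is no family of scalar measures $P_k$ to which Prékopa–Leindler could be applied. What can be done with the kernel itself?

Recall the Schur test: a symmetric kernel $K\ge0$ with $\sup_x\int K(x,y)\,d\mu(y)\le M$ has $L^2$ norm at most $M$. Let us use it on (2), knowing only that $\mathrm{dist}(U,V)\ge\rho$. With $r$ the chord and now $t=r^2/4=\sin^2(\theta/2)$, again uniform on $[0,1]$, the kernel on one sphere is $(N+1)(1-t)^{N/2}$. If the chord between $U$ and $V$ is at least $r_0$, the test gives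
$$\|\mathbb 1_US_N\mathbb 1_V\|\le(N+1)\int_{r_0^2/4}^1(1-t)^{N/2}dt=\frac{2(N+1)}{N+2}\Big(1-\frac{r_0^2}4\Big)^{\frac N2+1}\qquad(d=1).$$
The decay is Gaussian, with a prefactor close to $2$. On $d$ spheres the total mass is $\big(\frac{2(N+1)}{N+2}\big)^d\ge(\frac43)^d$ for $N\ge1$, and this factor spoils the bound. Indeed, normalize the kernel to a probability in $y$. Then the $t_i$ are independent with density $\beta(1-t)^{\beta-1}$, $\beta=\frac N2+1$, whose mean is $m_1=\frac1{\beta+1}=\frac2{N+4}$ and whose variance $\frac{\beta}{(\beta+1)^2(\beta+2)}$ is at most $m_1^2$. By Chebyshev's inequality $\sum t_i\ge\frac{d\,m_1}2=\frac d{N+4}$ with probability at least $1-\frac4d\ge\frac12$ if $d\ge8$. Since $\mathrm{dist}^2=\sum\frac{\theta_i^2}{4\pi}\ge\sum\frac{r_i^2}{4\pi}=\frac1\pi\sum t_i$, we see that for $\rho^2=\frac d{(N+4)\pi}$ the Schur integral over $\{y:\mathrm{dist}(x,y)\ge\rho\}$ is at least $\frac12(\frac43)^d$. At this $\rho$ the desired bound is $e^{-cN\rho^2}\le e^{-cd/(5\pi)}$.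 The test gives an exponentially large number where an exponentially small one is wanted.

So we want a one-sphere inequality with constant exactly $1$, in a form that can be multiplied over the factors. The usual device is a weight: if $\|e^{\varphi}Se^{-\varphi}\|\le C$ with $\varphi$ small on $V$ and large on $U$, then $\|\mathbb 1_US\mathbb 1_V\|\le C\exp(\sup_V\varphi-\inf_U\varphi)$. For $\varphi(x)=\sum_i\varphi_1(x_i)$ the norm is the $d$-th power of the one-sphere norm, so we need $C=1$. But $C=1$ is impossible.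

**Remark.** On one sphere, if $\varphi$ is continuous and not constant, then $\|e^{\varphi}Se^{-\varphi}\|>1$. Indeed $P=e^\varphi Se^{-\varphi}$ satisfies $P^2=P$. Suppose $\|P\|\le1$. For $x\in(\ker P)^\perp$ we have $Px-x\in\ker P$, so $\|x\|^2\ge\|Px\|^2=\|x\|^2+\|Px-x\|^2$ and $Px=x$. Hence $P$ vanishes on $\ker P$ and is the identity on $(\ker P)^\perp$: it is self-adjoint. Then $e^\varphi Se^{-\varphi}=e^{-\varphi}Se^\varphi$, that is, $e^{2\varphi}S=Se^{2\varphi}$. So $e^{2\varphi}$ maps $H_N$ to itself. Applied to the section $1$ of the chart, this makes $e^{2\varphi}$ a polynomial in $z$. A real-valued polynomial in $z$ is constant, a contradiction.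

The obstruction is that the same weight stands on both sides.

## 4. Two weights related by an inf-convolution

The invariant case tells us which second weight to use. Let $\varphi\in C((\mathbb S^2)^d,\mathbb R)$ be torus-invariant, and let
$$\check\varphi(x)=\min_y\Big[\varphi(y)-(N+2)\sum_i\log\cos(\theta_i(x_i,y_i)/2)\Big].$$
The bracket is lower semicontinuous on a compact space, so the minimum exists; $\check\varphi$ is bounded, lower semicontinuous and torus-invariant. As in (3), $\|e^{\check\varphi}S_Ne^{-\varphi}\|^2=\|T_b^{1/2}T_aT_b^{1/2}\|$ with $a=e^{2\check\varphi}$ and $b=e^{-2\varphi}$. Both operators are diagonal, so this equals $\max_k\int e^{2\check\varphi}dP_k\int e^{-2\varphi}dP_k$. Now apply Prékopa–Leindler with $f=e^{2\check\varphi-W}$, $g=e^{-2\varphi-W}$, $h=e^{-W}$. Choosing points on common meridians, $\check\varphi(s)-\varphi(s')\le-\sum_i\log\cos^{N+2}\frac{\theta(s_i)-\theta(s_i')}2$, and (5) gives $\sqrt{f(s)g(s')}\le h(\frac{s+s'}2)$. Hence $\|e^{\check\varphi}S_Ne^{-\varphi}\|\le1$,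 with constant $1$. This statement makes sense without any symmetry. We shall prove it for all $\varphi$, with the simpler cost $c_0N|x-y|^2$ and a worse constant. Fix
$$c_0=\frac1{512\pi},\qquad b=\frac1{16c_0}=32\pi .$$

**Theorem 3.** For all $d\ge1$, $N\ge0$ and measurable $U,V\subset(\mathbb S^2)^d$,
$$\|\mathbb 1_US_N\mathbb 1_V\|\le\exp\Big(-\frac N{32\pi^2}\,\mathrm{dist}(U,V)^2\Big).$$

**Theorem 4.** Let $N_1,\dots,N_d\ge0$ and let $S$ be the Szegő projector of $L^{N_1}\boxtimes\cdots\boxtimes L^{N_d}$. For every $\varphi\in C((\mathbb S^2)^d,\mathbb R)$, put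
$$Q\varphi(x)=\min_y\Big[\varphi(y)+c_0\sum_iN_i|x_i-y_i|^2\Big].$$
Then $\|e^{Q\varphi}Se^{-\varphi}\|_{L^2\to L^2}\le1$. Consequently
$$\|\mathbb 1_US\mathbb 1_V\|\le\exp\Big(-c_0\inf_{U\times V}\sum_iN_i|x_i-y_i|^2\Big)$$
for all measurable $U,V$.

Theorem 3 proves the conjecture with $c=\frac1{32\pi^2}$. Together with Theorem 2, the best universal constant lies in $[\frac1{32\pi^2},\frac\pi2]$; these notes do not determine it for general sets.

**Example of $Q$.** Let $d=1$, $\varepsilon=c_0N>0$, and $\varphi(y)=\lambda y_3=\lambda\,y\cdot n$ with $n$ the north pole. Then $\varphi(y)+\varepsilon|x-y|^2=2\varepsilon-(2\varepsilon x-\lambda n)\cdot y$, so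
$$Q\varphi(x)=2\varepsilon-|2\varepsilon x-\lambda n|=2\varepsilon-\sqrt{4\varepsilon^2-4\varepsilon\lambda x_3+\lambda^2}=\lambda x_3-\frac{\lambda^2(1-x_3^2)}{4\varepsilon}+O(\lambda^3).$$
Since $|\nabla\varphi|^2=\lambda^2(1-x_3^2)$, the drop from $\varphi$ to $Q\varphi$ is $\frac{|\nabla\varphi|^2}{4\varepsilon}$ to leading order: quadratic in the gradient. This is the only room we shall have.

## 5. From one sphere to $d$ spheres, and from weights to sets

The theorems follow from a statement on one sphere.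

**Proposition 5.** Let $N\ge0$, $\varphi\in C(\mathbb S^2)$ real-valued, $\psi(x)=\min_{y\in\mathbb S^2}[\varphi(y)+c_0N|x-y|^2]$, and let $S$ be the projector onto $H_N$. For every $w\in L^2(\mathbb S^2,L^N)$,
$$\int e^{2\psi}|Sw|^2d\mu\le\int e^{2\varphi}|w|^2d\mu .$$

With $w=e^{-\varphi}g$ this says $\|e^\psi Se^{-\varphi}\|\le1$. Assume it for now.

**Step 1: multiply over the factors.** Write $S=S^{(d)}\cdots S^{(1)}$, with $S^{(i)}$ acting in the $i$-th variable. Put $\varphi_{(0)}=\varphi$ and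
$$\varphi_{(i)}(x)=\min_{t\in\mathbb S^2}\big[\varphi_{(i-1)}(x_1,\dots,x_{i-1},t,x_{i+1},\dots,x_d)+c_0N_i|x_i-t|^2\big].$$
Each $\varphi_{(i)}$ is continuous: the bracket is uniformly continuous in all its variables, by compactness. Let $w\in L^2$. For almost every value of the variables other than $x_i$, the slice of $w$ is in $L^2(\mathbb S^2,L^{N_i})$ (tensored with a fixed line). Proposition 5 applies to it with weights $\varphi_{(i-1)}$ and $\varphi_{(i)}$, and integrating over the other variables (Fubini) gives $\|e^{\varphi_{(i)}}S^{(i)}e^{-\varphi_{(i-1)}}\|\le1$. Minimizing successively in each coordinate is minimizing in all of them, so $\varphi_{(d)}=Q\varphi$. Hence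
$$e^{Q\varphi}Se^{-\varphi}=\big(e^{\varphi_{(d)}}S^{(d)}e^{-\varphi_{(d-1)}}\big)\cdots\big(e^{\varphi_{(1)}}S^{(1)}e^{-\varphi_{(0)}}\big)$$
has norm at most $1$. The intermediate weights cancel, and the constant is $1^d$.

**Step 2: choose a weight that sees $V$.** Let $D(x,y)=\big(\sum N_i|x_i-y_i|^2\big)^{1/2}$, a pseudo-distance, and assume $U,V\ne\emptyset$ (otherwise the norm is $0$). For $\Lambda>0$ take $\varphi=\Lambda c_0D(\cdot,V)^2$, which is continuous and vanishes on $V$. For all $x,y$, put $\alpha=D(y,V)$, $\beta=D(x,y)$, $\ell=D(x,V)\le\alpha+\beta$. By Cauchy–Schwarz $\ell^2\le(\frac1\Lambda+1)(\Lambda\alpha^2+\beta^2)$, that is, $\Lambda\alpha^2+\beta^2\ge\frac\Lambda{1+\Lambda}\ell^2$. Hence $Q\varphi(x)\ge\frac\Lambda{1+\Lambda}c_0D(x,V)^2$. Since $e^{-\varphi}\mathbb 1_V=\mathbb 1_V$,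
$$\|\mathbb 1_US\mathbb 1_V\|=\|\mathbb 1_Ue^{-Q\varphi}\,(e^{Q\varphi}Se^{-\varphi})\,\mathbb 1_V\|\le\exp\Big(-\frac\Lambda{1+\Lambda}c_0\inf_{x\in U}D(x,V)^2\Big).$$
Let $\Lambda\to\infty$. This proves Theorem 4.

**Step 3: convert chords to distances.** Let $N_i=N$. From $\sin a\ge\frac{2a}\pi$ on $[0,\frac\pi2]$ we get $|x_i-y_i|=2\sin(\theta_i/2)\ge\frac{2\theta_i}\pi=\frac4{\sqrt\pi}\mathrm{dist}(x_i,y_i)$. Hence $c_0D^2\ge c_0N\frac{16}\pi\mathrm{dist}^2=\frac N{32\pi^2}\mathrm{dist}^2$, which proves Theorem 3. $\square$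

It remains to prove Proposition 5. For $N=0$ it is immediate: $\psi=\min\varphi$ is constant on $\mathbb S^2$, so $\int e^{2\psi}|Sw|^2\le e^{2\min\varphi}\int|w|^2\le\int e^{2\varphi}|w|^2$. From now on $d=1$, $N\ge1$, $\varepsilon=c_0N$.

## 6. A dual lower bound and its cross term

Write $f=Sw\in H_N$. We look for a lower bound on $\int e^{2\varphi}|w|^2$ that sees only $f$. Suppose for the moment that we have a function $\sigma\ge\psi$ with $p=|\nabla\sigma|/\sqrt N$ and
$$\varphi\ge\varphi_1:=\sigma+bp^2\quad\text{on }\mathbb S^2 ;$$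
by the example in Section 4 a gap quadratic in the gradient is what one can hope for. It suffices to prove $\int e^{2\varphi_1}|w|^2\ge\int e^{2\sigma}|f|^2$.

For any $h\in H_N$ we have $\langle w,h\rangle=\langle f,h\rangle$, and $2\,\mathrm{Re}\langle e^{\varphi_1}w,e^{-\varphi_1}h\rangle\le\|e^{\varphi_1}w\|^2+\|e^{-\varphi_1}h\|^2$. Hence
$$\int e^{2\varphi_1}|w|^2\ge J:=2\,\mathrm{Re}\langle f,h\rangle-\int e^{-2\varphi_1}|h|^2 .\tag{6}$$
Without the constraint $h\in H_N$ the best choice would be $h=e^{2\varphi_1}f$. This is not holomorphic, so we project. We use the smaller weight and take $h=S(Gf)$ with $G=e^{2\sigma}$. For a real Lipschitz function $a$ on $\mathbb S^2$ write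
$$v_a=(1-S)(af),$$
the distance of $af$ from being holomorphic. Put
$$u=e^\sigma|f|,\qquad m=e^{2\sigma-2\varphi_1}=e^{-2bp^2}.$$
Then $h=Gf-v_G$ and $\langle f,h\rangle=\langle f,Gf\rangle=\int u^2$. Since $e^{-2\varphi_1}G=m$ and $e^{-2\varphi_1}G^2|f|^2=mu^2$,
$$\int e^{-2\varphi_1}|h|^2=\int mu^2-2\,\mathrm{Re}\langle mf,v_G\rangle+\|e^{-\varphi_1}v_G\|^2 .$$

If $v_G$ were $0$, we would have $J=\int(2-m)u^2$, which exceeds the target $\int u^2$ by $\int(1-e^{-2bp^2})u^2$. So the gain is about $2bp^2u^2$ where $p$ is small. We shall see that $v_G$ is controlled by $|\nabla G|$, so its size is of order $pu$. The last term is then of order $p^2u^2$, comparable with the gain, and a large $b$ absorbs it. But the cross term, estimated by Cauchy–Schwarz as it stands, is of order $u\cdot pu$: linear in $p$, and larger than the gain when $p$ is small. Here the direct estimate stops.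

The way past it is one line. Since $1-S$ is a projector,
$$\langle mf,v_G\rangle=\langle mf,(1-S)Gf\rangle=\langle(1-S)mf,(1-S)Gf\rangle=\langle v_m,v_G\rangle ,$$
and $v_m$ is controlled by $|\nabla m|$, which vanishes where $p$ does. Both factors now carry a $p$:
$$J=\int(2-m)u^2\,d\mu+2\,\mathrm{Re}\langle v_m,v_G\rangle-\|e^{-\varphi_1}v_G\|^2 .\tag{7}$$

Two tools are needed: a pointwise bound of $v_a$ by $|\nabla a|$ with a Gaussian kernel (Section 7), and a $\sigma$ whose gradient is itself Lipschitz, since $\nabla m$ involves a derivative of $p$ (Section 8).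

## 7. The $\bar\partial$ formula for $(1-S)(Gf)$

**Lemma 6.** Let $f\in H_N$, let $G$ be a real Lipschitz function on $\mathbb S^2$, and $v_G=(1-S)(Gf)$. With $r=|x-y|$ and $\theta$ the angle between $x$ and $y$,
$$|v_G(x)|\le\int k(x,y)\,|\nabla G(y)|\,|f(y)|\,d\mu(y),\qquad k=\frac{\cos^{N+1}(\theta/2)}{\sin(\theta/2)}\le\frac2re^{-Nr^2/8}.$$

**Step 1: write $S$ at one point.** A rotation lifts to an element of $SU(2)$ acting unitarily on sections, preserving $H_N$ (hence commuting with $S$), $\mu$, pointwise norms and $|\nabla G|$. So we may take $x=\{z=0\}$. Only the constant monomial is nonzero at $0$, and $\|1\|^2=\frac1{N+1}$. For $F=Gf$ this gives $SF(0)=(N+1)\langle F,1\rangle$. Put $\rho=(1+|z|^2)^{-N-1}$, so that $\partial_{\bar z}\rho=-(N+1)z(1+|z|^2)^{-N-2}$. Then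
$$SF(0)=\frac{N+1}\pi\int F(1+|z|^2)^{-N-2}dA=-\frac1\pi\int\frac Fz\,\partial_{\bar z}\rho\,dA .$$

**Step 2: integrate by parts, so that $\partial_{\bar z}$ falls on $G$.** Green's formula $\int_\Omega\partial_{\bar z}g\,dA=\frac1{2i}\oint_{\partial\Omega}g\,dz$ holds for Lipschitz $g$. Apply it on $\delta<|z|<R$ to $g=F\rho/z$. There $f/z$ is holomorphic, so $\partial_{\bar z}(F/z)=f\,\partial_{\bar z}G/z$. On $|z|=R$ we have $|F|=O(R^N)$ and $\rho=O(R^{-2N-2})$, so the outer term is $O(R^{-N-2})$. The inner circle is traversed clockwise and contributes $-\frac1{2i}\oint_{|z|=\delta}F\rho\frac{dz}z\to-\pi F(0)$. The area integrals converge as $\delta\to0$ and $R\to\infty$, because $1/|z|$ is integrable at $0$ and $|\partial_{\bar z}G|=O((1+|z|^2)^{-1})$. Hence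
$$\int\frac Fz\,\partial_{\bar z}\rho\,dA=-\pi F(0)-\int\rho f\,\partial_{\bar z}G\,\frac{dA}z .$$
Inserting this in Step 1 gives $SF(0)=F(0)+\frac1\pi\int\rho f\,\partial_{\bar z}G\frac{dA}z$, that is,
$$v_G(0)=-\frac1\pi\int\rho f\,\partial_{\bar z}G\,\frac{dA}z .$$

**Step 3: take absolute values.** The unit sphere metric in the chart is $\frac{2|dz|}{1+|z|^2}$, so for real $G$ we have $|\partial_{\bar z}G|=\frac12|\nabla_{\mathbb R^2}G|=\frac{|\nabla G|}{1+|z|^2}$. Since $\frac{dA}\pi=(1+|z|^2)^2d\mu$ and $|f(z)|=(1+|z|^2)^{N/2}|f|_h$, the integrand is at most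
$$(1+|z|^2)^{-N-2+2+N/2}\,|z|^{-1}|\nabla G||f|_h\,d\mu=(1+|z|^2)^{-N/2}|z|^{-1}|\nabla G||f|_h\,d\mu .$$
With $(1+|z|^2)^{-1/2}=\cos(\theta/2)$ and $|z|=\tan(\theta/2)$ the kernel is $\cos^{N+1}(\theta/2)/\sin(\theta/2)=k$. Finally $\sin(\theta/2)=r/2$ and $\cos^2(\theta/2)=1-\frac{r^2}4\le e^{-r^2/4}$. $\square$

**Schur bound.** For fixed $x$, $r^2/4$ is uniform on $[0,1]$, so $d\mu=\frac r2dr$ in the variable $r$, and
$$\int\frac2re^{-Nr^2/16}d\mu(y)\le\int_0^\infty e^{-Nr^2/16}dr=2\sqrt{\pi/N}.\tag{8}$$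
So the symmetric kernel $\frac2re^{-Nr^2/16}$ has $L^2$ norm at most $2\sqrt{\pi/N}$. Half of the Gaussian of $k$ is kept in reserve, to pay for comparing weights at $x$ and at $y$.

## 8. A $C^{1,1}$ function between $\psi$ and $\varphi$

Extend $\psi$ to $\mathbb R^3$ by the same formula, $\psi(x)=\min_{y\in\mathbb S^2}[\varphi(y)+\varepsilon|x-y|^2]$. Why not take $\sigma=\psi$? Because $|\nabla\psi|$ may jump. Let $a\perp a'$ be in $\mathbb S^2$, let $0<h<\varepsilon$, and $\varphi(y)=\min(4\varepsilon|y-a|,\,h+4\varepsilon|y-a'|)$. On $\mathbb S^2$ we have $|x-a|^2-|x-y|^2\le|y-a|(|x-a|+|x-y|)\le4|y-a|$, and the same with $a'$, so $\psi(x)=\min(\varepsilon|x-a|^2,\,h+\varepsilon|x-a'|^2)$ there. The two branches meet on $\mathbb S^2$ where $x\cdot(a'-a)=\frac h{2\varepsilon}$. Their tangential gradients have lengths $2\varepsilon\sqrt{1-(x\cdot a)^2}$ and $2\varepsilon\sqrt{1-(x\cdot a')^2}$, which differ at most points of that circle. So $m$ would not be Lipschitz. The function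 $\psi$ is curved too much only downward; the cure is to go part of the way back up, and then part of the way down again.

**Moreau's theorem.** Recall (Moreau, *Proximité et dualité dans un espace hilbertien*, 1965): let $\hat\varphi:\mathbb R^n\to(-\infty,+\infty]$ be convex, lower semicontinuous and proper (not identically $+\infty$), $\varepsilon>0$, and $e(u)=\min_x[\hat\varphi(x)+\varepsilon|x-u|^2]$. The minimizer $\mathrm{prox}(u)$ exists and is unique, $e\in C^1$ with $\nabla e(u)=2\varepsilon(u-\mathrm{prox}(u))$, and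
$$\Big|\mathrm{prox}\,u-\mathrm{prox}\,u'-\frac{u-u'}2\Big|\le\frac{|u-u'|}2 .\tag{9}$$
For example, on $\mathbb R$ with $\hat\varphi=|x|$ one finds $e(u)=\varepsilon u^2$ and $\mathrm{prox}\,u=0$ for $|u|\le\frac1{2\varepsilon}$, and $e(u)=|u|-\frac1{4\varepsilon}$ beyond. The kink is rounded.

The proof is short. Since $\hat\varphi$ has an affine minorant, $\Phi_u=\hat\varphi+\varepsilon|\cdot-u|^2$ tends to $+\infty$ at infinity; it is lower semicontinuous and strictly convex, so it has a unique minimizer $P$. Moreover,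
$$\Phi_u(x)\ge\Phi_u(P)+\varepsilon|x-P|^2 .\tag{10}$$
Indeed $\Phi_u$ is $\varepsilon|\cdot|^2$ plus a convex function, so for $0<\tau<1$ we have $\Phi_u(P)\le\Phi_u((1-\tau)P+\tau x)\le(1-\tau)\Phi_u(P)+\tau\Phi_u(x)-\varepsilon\tau(1-\tau)|x-P|^2$; divide by $\tau$ and let $\tau\to0$. Let $P,P'$ be the minimizers for $u,u'$. Adding (10) for $u$ at $P'$ and for $u'$ at $P$, the values of $\hat\varphi$ cancel and what remains is $(P-P')\cdot(u-u')\ge|P-P'|^2$, which is (9) squared and rearranged. In particular $\mathrm{prox}$ is $1$-Lipschitz. Testing $e(u')$ with $P$ gives $e(u')-e(u)\le2\varepsilon(u-P)\cdot(u'-u)+\varepsilon|u'-u|^2$. Exchanging roles, $e(u')-e(u)\ge2\varepsilon(u'-P')\cdot(u'-u)-\varepsilon|u'-u|^2$. Since $P'\to P$ as $u'\to u$, the gradient is $2\varepsilon(u-P)$, and it is continuous.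

**Lemma 7.** There is $\sigma\in C^1(\mathbb R^3)$ such that, with $p=|\nabla\sigma|/\sqrt N$ (full $\mathbb R^3$ gradient):

1. $\psi\le\sigma$ and $\varphi\ge\sigma+b\,p^2$ on $\mathbb S^2$;
2. $|p(x)-p(y)|\le4c_0\sqrt N|x-y|$ and $|\sigma(x)-\sigma(y)|\le\sqrt N\,p(y)|x-y|+2c_0N|x-y|^2$ for all $x,y\in\mathbb R^3$.

**Step 1: go up, by a sup-convolution.** Let $\tilde\varphi(x)=\sup_{w\in\mathbb R^3}[\psi(w)-\varepsilon|x-w|^2]\in(-\infty,+\infty]$. For $x\in\mathbb S^2$ the definition of $\psi$ gives $\psi(w)\le\varphi(x)+\varepsilon|x-w|^2$, so $\tilde\varphi\le\varphi$ on $\mathbb S^2$. The function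
$$\hat\varphi(x)=\tilde\varphi(x)+\varepsilon|x|^2=\sup_w\big[\psi(w)-\varepsilon|w|^2+2\varepsilon\,x\cdot w\big]$$
is a supremum of affine functions, and finite on $\mathbb S^2$. So it is convex, lower semicontinuous and proper.

**Step 2: go down, by an inf-convolution with twice the cost.** Let
$$\sigma(y)=\min_x\big[\tilde\varphi(x)+2\varepsilon|x-y|^2\big].$$
The bracket is $\hat\varphi(x)+\varepsilon|x|^2-4\varepsilon x\cdot y+2\varepsilon|y|^2=\hat\varphi(x)+\varepsilon|x-2y|^2-2\varepsilon|y|^2$. Hence $\sigma(y)=e(2y)-2\varepsilon|y|^2$, with $e$ the envelope of $\hat\varphi$, and the minimizer is $x^*(y)=\mathrm{prox}(2y)$.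

**Step 3: read off the regularity, which is item 2.** From Moreau's theorem, $\nabla\sigma(y)=2\cdot2\varepsilon(2y-x^*)-4\varepsilon y=4\varepsilon(y-x^*(y))$. Then (9) with $u=2y$, $u'=2y'$ says $|(y-x^*(y))-(y'-x^*(y'))|\le|y-y'|$, so
$$|\nabla\sigma(y)-\nabla\sigma(y')|\le4\varepsilon|y-y'| .$$
Dividing by $\sqrt N$ gives the first part of item 2, since $4\varepsilon/\sqrt N=4c_0\sqrt N$. Integrating along the segment from $y$ to $x$ gives $|\sigma(x)-\sigma(y)-\nabla\sigma(y)\cdot(x-y)|\le2\varepsilon|x-y|^2$, which implies the second part.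

**Step 4: check the two-sided bound, which is item 1.** Taking $w=y$ in the definition of $\tilde\varphi$ gives $\psi(y)\le\tilde\varphi(x)+\varepsilon|x-y|^2$ for all $x$. At $x=x^*(y)$ this yields $\psi(y)\le\tilde\varphi(x^*)+2\varepsilon|x^*-y|^2=\sigma(y)$. For the other side, $\Phi(x)=\tilde\varphi(x)+2\varepsilon|x-y|^2$ differs from $\hat\varphi(x)+\varepsilon|x-2y|^2$ by a constant in $x$, so (10) gives $\Phi(x)\ge\sigma(y)+\varepsilon|x-x^*|^2$. At $x=y\in\mathbb S^2$,
$$\varphi(y)\ge\tilde\varphi(y)=\Phi(y)\ge\sigma(y)+\varepsilon|y-x^*|^2=\sigma(y)+\frac{|\nabla\sigma(y)|^2}{16\varepsilon}=\sigma(y)+b\,p(y)^2,$$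
because $|\nabla\sigma|^2=Np^2$ and $16\varepsilon=16c_0N=N/b$. $\square$

**Example.** For $\varphi\equiv C$ one has $\psi(w)=C+\varepsilon(|w|-1)^2$, and $\psi(w)-\varepsilon|x-w|^2=C+\varepsilon(1-|x|^2)+2\varepsilon(x\cdot w-|w|)$. So $\tilde\varphi(x)=C+\varepsilon(1-|x|^2)$ for $|x|\le1$ and $+\infty$ for $|x|>1$. For $|y|=1$ the minimizer of $|x-2y|^2$ over the unit ball is $x^*=y$, so $\sigma=C$ and $p=0$ on $\mathbb S^2$, as they should be.

## 9. The gain absorbs the errors: proof of Proposition 5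

Let $N\ge1$, take $\sigma,p$ from Lemma 7, and $\varphi_1,f,G,m,u,v_G,v_m$ as in Section 6. We have $\varphi\ge\varphi_1$ and $\sigma\ge\psi$ on $\mathbb S^2$, and (7) holds. Write $r=|x-y|$ and
$$X^2=\int p^2e^{-bp^2/2}u^2\,d\mu .$$

**Step 1: bound the gradients of $G$ and $m$.** On the sphere the tangential gradient is at most the full one, so $|\nabla G|\le2\sqrt N\,p\,G$. By Lemma 7(2), $p$ is Lipschitz and $|\nabla(p^2)|\le8c_0\sqrt N\,p$ almost everywhere. So $m=e^{-2bp^2}$ is Lipschitz and, since $16bc_0=1$,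
$$|\nabla m|\le2b\cdot8c_0\sqrt N\,p\,m=\sqrt N\,p\,m .$$

**Step 2: estimate $v_G$ in the weight $e^{-\varphi_1}$.** Lemma 6 and $G|f|=e^\sigma u$ give
$$e^{-\varphi_1(x)}|v_G(x)|\le2\sqrt N\int k(x,y)\,p(y)\,e^{\sigma(y)-\varphi_1(x)}u(y)\,d\mu(y).$$
The exponent compares $\sigma$ at $y$ with $\varphi_1$ at $x$. By Lemma 7(2), $\sigma(y)-\sigma(x)\le\sqrt Np(x)r+2c_0Nr^2$, and $\sqrt N p(x)r\le\frac b2p(x)^2+\frac{Nr^2}{2b}$ by Young's inequality. So
$$\sigma(y)-\varphi_1(x)\le\sqrt Np(x)r+2c_0Nr^2-bp(x)^2\le\Big(2c_0+\frac1{2b}\Big)Nr^2-\frac b2p(x)^2 .$$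
From $p(y)\le p(x)+4c_0\sqrt Nr$ we get $p(y)^2\le2p(x)^2+32c_0^2Nr^2$, that is, $p(x)^2\ge\frac12p(y)^2-16c_0^2Nr^2$. Therefore
$$\sigma(y)-\varphi_1(x)\le\Big(2c_0+\frac1{2b}+8bc_0^2\Big)Nr^2-\frac b4p(y)^2 .$$
Since $\frac1{2b}=8c_0$ and $8bc_0^2=\frac{c_0}2$, the coefficient of $Nr^2$ is $10.5\,c_0\le\frac1{16}$. So $k$ times the exponential is at most $\frac2re^{-Nr^2/16}e^{-bp(y)^2/4}$, and (8) gives
$$\|e^{-\varphi_1}v_G\|\le2\sqrt N\cdot2\sqrt{\pi/N}\,\|p\,e^{-bp^2/4}u\|=4\sqrt\pi\,X .\tag{11}$$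

**Step 3: estimate $v_m$ in the dual weight $e^{\varphi_1}$.** Lemma 6 and $m|f|=e^{-2bp^2-\sigma}u$ give
$$e^{\varphi_1(x)}|v_m(x)|\le\sqrt N\int k(x,y)\,p(y)\,e^{\varphi_1(x)-\sigma(y)-2bp(y)^2}u(y)\,d\mu(y).$$
Now $\varphi_1(x)$ has a plus sign, so we use $p(x)^2\le(p(y)+4c_0\sqrt Nr)^2\le\frac32p(y)^2+48c_0^2Nr^2$, from $(\alpha+\beta)^2\le\frac32\alpha^2+3\beta^2$, together with $\sqrt Np(y)r\le\frac b4p(y)^2+\frac{Nr^2}b$:
$$\varphi_1(x)-\sigma(y)-2bp(y)^2\le\sqrt Np(y)r+2c_0Nr^2+bp(x)^2-2bp(y)^2\le\Big(2c_0+\frac1b+48bc_0^2\Big)Nr^2-\frac b4p(y)^2 .$$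
The coefficients of $p(y)^2$ add up as $\frac b4+\frac{3b}2-2b=-\frac b4$: the factor $m$ pays for the growth of $\varphi_1$. Since $\frac1b=16c_0$ and $48bc_0^2=3c_0$, the coefficient of $Nr^2$ is $21c_0\le\frac1{16}$. By (8),
$$\|e^{\varphi_1}v_m\|\le\sqrt N\cdot2\sqrt{\pi/N}\,X=2\sqrt\pi\,X .\tag{12}$$

**Step 4: reduce to a scalar inequality.** By (11) and (12), $|\langle v_m,v_G\rangle|\le\|e^{\varphi_1}v_m\|\,\|e^{-\varphi_1}v_G\|\le8\pi X^2$, and $\|e^{-\varphi_1}v_G\|^2\le16\pi X^2$. So (7) gives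
$$J\ge\int\big(2-e^{-2bp^2}-32\pi\,p^2e^{-bp^2/2}\big)u^2\,d\mu .$$
Put $s=bp^2=32\pi p^2$; this is where the value of $c_0$ is used. The bracket is $2-e^{-2s}-se^{-s/2}$. For small $s$ it is $1+2s-s+O(s^2)$, so the gain $2s$ beats the loss $s$.

**Step 5: prove the scalar inequality for all $s\ge0$.** After multiplication by $e^{s/2}$, the bracket is at least $1$ if and only if $g(s)=e^{s/2}-e^{-3s/2}-s\ge0$. We have $g(0)=0$ and $g'(s)=\frac12e^{s/2}+\frac32e^{-3s/2}-1$. By the weighted arithmetic–geometric mean inequality,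
$$\tfrac12e^{s/2}+\tfrac32e^{-3s/2}=\tfrac34\big(\tfrac23e^{s/2}\big)+\tfrac14\big(6e^{-3s/2}\big)\ge\big(\tfrac23\big)^{3/4}6^{1/4}=\big(\tfrac8{27}\cdot6\big)^{1/4}=\tfrac2{\sqrt3}>1,$$
the exponentials canceling because $\frac34\cdot\frac s2=\frac14\cdot\frac{3s}2$. So $g'>0$ and $g\ge0$ on $[0,\infty)$.

**Step 6: conclude.** Combining this with (6) and the two inequalities of Lemma 7(1),
$$\int e^{2\varphi}|w|^2\ge\int e^{2\varphi_1}|w|^2\ge J\ge\int u^2=\int e^{2\sigma}|f|^2\ge\int e^{2\psi}|Sw|^2 .$$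
This is Proposition 5, and with Section 5 it completes the proofs of Theorems 3 and 4. $\blacksquare$
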